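# Polynomial growth of bounded-degree graphs with non-negative Ollivier–Ricci curvature

All graphs are simple, connected and locally finite. We write $d$ for the graph distance, $B(o,r)$ for the closed ball, and $S(o,n)$ for the sphere $\{v: d(o,v)=n\}$. Being connected and locally finite, a graph has countably many vertices. A graph with a single vertex satisfies every statement below trivially, so we always assume that there is at least one edge.

## 1. Greedy geodesics in an abelian Cayley graph

Let $\Gamma$ be an abelian group, written additively, and let $S\subset\Gamma\setminus\{0\}$ be a finite generating set with $S=-S$ and $|S|=D$. In its Cayley graph, $x$ is joined to $x+s$ for each $s\in S$.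

**Proposition 0.** In this graph $|S(o,n)|\le 2^{D^2}n^{D-1}$ for every vertex $o$ and every $n\ge1$.

One can see polynomial growth at once by sorting the letters of a word: a point at distance $n$ from $o$ is $o+\sum_{s\in S} n_s s$ with $\sum n_s=n$, which leaves at most $(n+1)^{D-1}$ choices. We give a longer proof, because its structure is the one that will survive.

**Step 1: the set of useful directions only shrinks.** For $x\ne v$ let $T_v(x)=\{s\in S: d(x+s,v)=d(x,v)-1\}$. We claim that if $s\in T_v(x)$ and $x+s\neq v$, then $T_v(x+s)\subset T_v(x)$. Let $y=x+s$ and $s'\in T_v(y)$, so $d(y+s',v)=d(x,v)-2$. Since $\Gamma$ is abelian, $(x+s')+s=y+s'$, so $x+s'$ is adjacent to $y+s'$ and $d(x+s',v)\le d(x,v)-1$. The reverse inequality holds because $x+s'$ is adjacent to $x$. So $s'\in T_v(x)$.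

**Step 2: along a geodesic to $v$ there are few changes.** Fix an order on $S$. For $v\in S(o,n)$ let $x_0=o$ and $x_{i+1}=x_i+s$, where $s$ is the least element of $T_v(x_i)$. Then $x_n=v$. By Step 1, the sets $T_i=T_v(x_i)$ satisfy $T_0\supset T_1\supset\dots\supset T_{n-1}\ne\emptyset$. Let $I_v$ be the set of $i\in\{1,\dots,n-1\}$ with $T_i\neq T_{i-1}$. At each such $i$ the cardinality drops, and it stays between $1$ and $D$, so $|I_v|\le D-1$.

**Step 3: $v$ can be recovered from the changes.** If we are told $T_0$, the set $I_v$, and the sets $T_i$ for $i\in I_v$, we can walk from $o$ to $v$: at each time we know $T_i$, we step along its least element, and then either $i+1\in I_v$ and we are told $T_{i+1}$, or $T_{i+1}=T_i$. At most $D$ sets are told, each with at most $2^D$ values. Finally, for integers $k\ge0$ and $n\ge1$,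
$$\#\{I\subset\{1,\dots,n-1\}: |I|\le k\}\le n^k, \tag{1}$$
because $(i_1,\dots,i_k)\mapsto\{i_1,\dots,i_k\}\setminus\{0\}$ maps $\{0,\dots,n-1\}^k$ onto this family. With $k=D-1$, the number of possible data is at most $2^{D\cdot D}n^{D-1}$. $\square$

What did the group give us? For adjacent $x,y$, the translation by $y-x$ carries the star of $x$ to the star of $y$ and moves every point by distance exactly $1$. It was chosen without knowing $v$, and it transported "what we know about $v$ at $x$" to $y$, with a bounded number of corrections in total. A general graph has no translations. We now state a condition which says that, on average, something as good exists, and ask whether polynomial growth remains.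

## 2. Couplings in place of translations

**Definition (lazy walk).** $P(x,x)=\frac12$ and $P(x,y)=\frac1{2\deg x}$ when $\{x,y\}$ is an edge. We write $P_x=P(x,\cdot)$ and $Pf(x)=\sum_y P(x,y)f(y)$. The support of $P_x$ is $B(x):=B(x,1)$. We also put $N(x)=B(x)\setminus\{x\}$.

**Definition (Wasserstein distance).** A coupling of probability measures $\mu,\nu$ on $V$ is a probability measure $\pi$ on $V^2$ with marginals $\mu$ and $\nu$, and
$$\mathcal W_1(\mu,\nu)=\inf_\pi\sum_{(u,w)} d(u,w)\,\pi(u,w),$$
the infimum being over all couplings.

If $\mu,\nu$ have finite supports, the couplings form a non-empty compact polytope and the cost is linear, so the infimum is attained. We call a minimizer optimal. Also, if $f$ is $1$-Lipschitz and $\mu,\nu$ have finite supports, then for every coupling $\sum f\mu-\sum f\nu=\sum\pi(u,w)(f(u)-f(w))\le\sum\pi(u,w) d(u,w)$, so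
$$\mathcal W_1(\mu,\nu)\ge\sum_u f(u)\mu(u)-\sum_u f(u)\nu(u). \tag{2}$$

**Definition (curvature).** For an edge $\{x,y\}$, $\operatorname{Ric}(G)(x,y)=1-\mathcal W_1(P_x,P_y)$. The graph has non-negative Ollivier–Ricci curvature if this is $\ge0$ on every edge, that is, $\mathcal W_1(P_x,P_y)\le1$ whenever $x\sim y$.

Three examples, by hand.

*Abelian Cayley graphs.* Translation by $y-x$ carries $P_x$ to $P_y$ at cost $1$, so the curvature is non-negative. In $\mathbb Z^m$ with standard generators, (2) applied to plus or minus the coordinate in which $x$ and $y$ differ gives $\mathcal W_1\ge1$. So the curvature is $0$ and the translation is an optimal coupling.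

*The $3$-regular tree.* Let $x\sim y$. Put $f=1+d(x,\cdot)$ on the side of $x$ and $f=-d(y,\cdot)$ on the side of $y$; this is $1$-Lipschitz. Then $Pf(x)=\frac12\cdot1+\frac16(0+2+2)=\frac76$ and $Pf(y)=\frac12\cdot 0+\frac16(1-1-1)=-\frac16$. By (2), $\mathcal W_1\ge\frac43$, so the curvature is at most $-\frac13$. The tree is excluded, as it should be, since it has exponential growth.

*The half-line $\{0,1,2,\dots\}$.* On edges $\{i,i+1\}$ with $i\ge1$ we translate at cost $1$. On $\{0,1\}$, $P_0$ has mass $\frac12,\frac12$ at $0,1$ and $P_1$ has mass $\frac14,\frac12,\frac14$ at $0,1,2$. The coupling that puts mass $\frac14$ on each of $(0,0),(0,1),(1,1),(1,2)$ costs $\frac12$. The means differ by $\frac12$, so by (2) it is optimal. The curvature is non-negative. Note that this coupling splits the mass at $0$: it is not a map.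

**Definition (superpolynomial growth).** There are no constants $C,q<\infty$ with $|B(o,r)|\le Cr^q$ for all $r\ge1$. Since $B(o',r)\subset B(o,r+d(o,o'))$, this does not depend on $o$.

By the Bishop–Gromov inequality, Riemannian manifolds of non-negative Ricci curvature have at most polynomial volume growth. The problem, which comes from Tom Hutchcroft and Isaac M. Lopez, "A relation between isoperimetry and total variation decay with applications to graphs of non-negative Ollivier-Ricci curvature", arXiv:2411.04988 (2024), is to determine whether there is an infinite connected graph of bounded degree with non-negative Ollivier–Ricci curvature and superpolynomial growth. The answer is no.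

**Theorem 1.** Let $D\ge2$ and let $G$ be a connected graph (finite or infinite) with all degrees $\le D$ and non-negative Ollivier–Ricci curvature. Then for every vertex $o$ and every integer $r\ge1$,
$$|B(o,r)|\le 1+3^{D(2D-1)}\,r^{2D-1}.$$

An infinite connected graph of bounded degree has maximum degree at least $2$, since a connected graph with all degrees $\le1$ has at most two vertices. So Theorem 1 applies with $D$ the maximum degree, and no such graph has superpolynomial growth. Better exponents, more general kernels, and the need for bounded degree are the subjects of Sections 7, 8 and 9.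

## 3. A square with a tail: descending neighbors can become more numerous

From now on $f_v=d(\cdot,v)$. Let $t_v(x)$ and $a_v(x)$ be the numbers of neighbors $y$ of $x$ with $f_v(y)=f_v(x)-1$ and $f_v(y)=f_v(x)+1$, respectively.

The natural attempt is to rerun Section 1 with an optimal coupling of $P_x$ and $P_y$ in place of the translation, following the set of descending neighbors of $x$, whose cardinality is $t_v(x)$. For this one would want $t_v$ to be non-increasing along geodesics to $v$. It is not. Take a square with vertices $v,p,y,q$ in cyclic order, and a pendant vertex $x$ attached to $y$. Here are couplings for the edges, written as mass moved: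

- Edge $\{x,y\}$: $x\to x$: $\frac16$, $x\to y$: $\frac13$, $y\to y$: $\frac16$, $y\to p$: $\frac16$, $y\to q$: $\frac16$. Cost $\frac23$.
- Edge $\{y,p\}$: $y\to y$: $\frac14$, $y\to p$: $\frac14$, $p\to p$: $\frac16$, $q\to v$: $\frac16$, $x\to p$: $\frac1{12}$, $x\to v$: $\frac1{12}$. Cost $\frac14+\frac16+\frac2{12}+\frac3{12}=\frac56$.
- Edge $\{p,v\}$: $p\to p$: $\frac14$, $p\to v$: $\frac14$, $v\to v$: $\frac14$, $y\to q$: $\frac14$. Cost $\frac12$.

The edges at $q$ follow by symmetry, so the curvature is non-negative. But $t_v(x)=1$ and $t_v(y)=2$.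

The step that breaks is Step 1 of Proposition 0. Suppose $f_v(y)=f_v(x)-1$, let $w$ be a descending neighbor of $y$, and suppose the coupling sends some mass from $u$ to $w$. We know that $f_v(u)\le f_v(w)+d(u,w)=f_v(x)-2+d(u,w)$, which says that $u$ is descending at $x$ only when $d(u,w)\le 1$. A coupling may move some mass by $2$ or $3$ and pay for it elsewhere; only the average cost is controlled. So the quantity to follow must be an average.

## 4. The drift, and why its monotonicity is not yet enough

Assume now that all degrees are at most $D$, where $D\ge 2$.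

**Definition (drift).** For $v,x\in V$,
$$G_v(x)=2\big(Pf_v(x)-f_v(x)\big)=\frac{a_v(x)-t_v(x)}{\deg x}\in[-1,1].$$
The two expressions agree because each neighbor has weight $\frac1{2\deg x}$, and $f_v$ changes by $-1$, $0$ or $1$ along an edge.

In the square with a tail, $G_v(x)=-1$, $G_v(y)=\frac{1-2}3=-\frac13$, $G_v(p)=\frac{1-1}{2}=0$. In $\mathbb Z^m$, a coordinate in which $x$ and $v$ differ gives one neighbor farther from $v$ and one closer; a coordinate in which they agree gives two farther. So $G_v(x)=z/m$, where $z$ is the number of coordinates in which $x$ and $v$ agree.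

If $x\ne v$ then $t_v(x)\ge1$, so $a_v(x)-t_v(x)\le\deg x-2$, and hence
$$G_v(x)\le1-\tfrac2D\qquad(x\ne v).\tag{3}$$

Suppose the curvature is non-negative, $x\sim y$ and $f_v(y)=f_v(x)-1$. Since $f_v$ is $1$-Lipschitz, (2) gives $Pf_v(x)-Pf_v(y)\le1$. Inserting $Pf_v=f_v+\frac12G_v$ gives $1+\frac12(G_v(x)-G_v(y))\le1$, that is,
$$G_v(y)\ge G_v(x).$$
So the drift is a monotone bounded quantity along geodesics to $v$, a substitute for the cardinality of $T_v$.

A number is not enough, though. Step 3 of Proposition 0 needs to know where to step next, so it needs the whole local picture at $y$; equal cardinality of nested sets gave that for free, equality of two drifts does not visibly give it. The way out is to look at the inequality just used. It came from $f_v(u)-f_v(w)\le d(u,w)$, averaged over the coupling. If the drift does not grow, then there is no loss, so $f_v(w)=f_v(u)-d(u,w)$ for every matched pair $(u,w)$. This equation computes $f_v$ near $y$ from $f_v$ near $x$, using only the coupling, which does not depend on $v$. If instead the equation fails, the loss has a definite size, because it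 is an integer at each matched pair, and the drift must jump. Jumps are few because the drift is bounded.

## 5. Prediction across one edge

For each ordered pair $(x,y)$ of adjacent vertices, fix once and for all an optimal coupling $\pi_{x,y}$ of $P_x$ and $P_y$. Its cost is $\mathcal W_1(P_x,P_y)\le1$, and it is supported in $B(x)\times B(y)$.

**Definition (local picture).** $h^v_x:B(x)\to\{-1,0,1\}$, $h^v_x(u)=f_v(u)-f_v(x)$. Since $h^v_x(x)=0$, for given $x$ there are at most $3^{\deg x}\le3^D$ possible local pictures.

**Definition (prediction).** For adjacent $x,y$ and a function $h$ on $B(x)$, let $\hat h=\mathrm{Pred}(x,y,h)$ be the function on $B(y)$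
$$\hat h(w)=\max\{h(u)-d(u,w)+1:\ \pi_{x,y}(u,w)>0\}.$$
The set is non-empty because $P_y(w)>0$ for $w\in B(y)$. The prediction depends on $(x,y,h)$ and not on $v$.

In $\mathbb Z^m$ with the translation couplings, $w=y+e$ is matched only with $u=x+e$, at distance $1$, so $\hat h(y+e)=h(x+e)$: the prediction says "same picture as before". On the half-line with $v=n\ge2$ and the step from $0$ to $1$, the picture at $0$ is $h(0)=0$, $h(1)=-1$, and the coupling of Section 2 gives $\hat h(0)=0-0+1=1$, $\hat h(1)=\max\{0-1+1,\,-1-0+1\}=0$ and $\hat h(2)=-1-1+1=-1$. This is the true picture at $1$.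

Let $s=2$ if $G$ is bipartite and $s=1$ otherwise.

**Lemma 5.** Let $G$ have degrees $\le D$ and non-negative Ollivier–Ricci curvature, and let $x\sim y$ with $f_v(y)=f_v(x)-1$. Then $G_v(y)\ge G_v(x)$. If moreover $h^v_y\ne\mathrm{Pred}(x,y,h^v_x)$, then $G_v(y)\ge G_v(x)+s/D$.

*Proof.* Write $f=f_v$ and $\pi=\pi_{x,y}$.

**Step 1: name the loss at each matched pair.** Let $\delta(u,w)=d(u,w)-(f(u)-f(w))$. It is a non-negative integer, since $f$ is $1$-Lipschitz and integer-valued. If $G$ is bipartite, $\delta$ is even: $d(u,v)-d(w,v)\equiv d(u,w)\pmod 2$, because in a bipartite graph the parity of a distance records whether the endpoints lie in different classes.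

**Step 2: express the average loss by the drift.** Since $\pi$ has marginals $P_x,P_y$ and cost $\mathcal W_1(P_x,P_y)\le 1$,
$$\sum\pi\,\delta=\mathcal W_1(P_x,P_y)-\big(Pf(x)-Pf(y)\big)\le1-\big(Pf(x)-Pf(y)\big)=\tfrac12\big(G_v(y)-G_v(x)\big).\tag{4}$$
The last equality uses $Pf=f+\frac12G_v$ and $f(x)-f(y)=1$. As $\delta\ge0$, the first claim follows.

**Step 3: identify the prediction error with a minimum of losses.** Let $\pi(u,w)>0$. By the definition of $\delta$, $f(w)=f(u)-d(u,w)+\delta(u,w)$, and $f(y)=f(x)-1$, so
$$h^v_y(w)=f(w)-f(y)=\big[h^v_x(u)-d(u,w)+1\big]+\delta(u,w).$$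
The left side does not depend on $u$. So the bracket is largest where $\delta$ is smallest, and with $\hat h=\mathrm{Pred}(x,y,h^v_x)$,
$$h^v_y(w)-\hat h(w)=\min\{\delta(u,w):\pi(u,w)>0\}.$$

**Step 4: an error forces a jump.** Suppose the difference is non-zero for some $w\in B(y)$. Then $\delta(u,w)\ge s$ for every $u$ with $\pi(u,w)>0$, by Step 1. Hence
$$\sum\pi\,\delta\ \ge\ s\sum_u\pi(u,w)=s\,P_y(w)\ \ge\ \frac{s}{2D},$$
since $P_y(w)$ is $\frac12$ or $\frac1{2\deg y}$. By (4), $G_v(y)-G_v(x)\ge s/D$. $\square$

In $\mathbb Z^m$, where $D=2m$ and $s=2$, a step toward $v$ with the translation coupling is mispredicted exactly when the coordinate it changes becomes equal to that of $v$: continuing in the same direction is then predicted to descend but actually ascends, and the rest of the picture is as predicted. At such a step $z$ grows by $1$, so the drift grows by $1/m=s/D$. Lemma 5 is an equality there. The half-line shows that the converse of the second claim is false: from $0$ to $1$ the drift toward $n\ge2$ rises from $-1$ to $0$, though the prediction is right. The strict inequality $\mathcal W_1(P_0,P_1)=\frac12<1$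 accounts for the rise in (4).

## 6. Encoding a sphere

Fix once and for all an enumeration of $V$. "Least" refers to this order.

**Lemma 6.** Let $G$ be as in Lemma 5, $o\in V$, and let $n\ge1$, $k\ge0$ be integers. The number of $v\in S(o,n)$ with $(D-2-D\,G_v(o))/s<k+1$ is at most $3^{D(k+1)}n^k$.

*Proof.* **Step 1: choose one geodesic to each $v$, readable from local pictures.** For $v\in S(o,n)$ let $x_0=o$ and let $x_{i+1}$ be the least neighbor $y$ of $x_i$ with $f_v(y)=f_v(x_i)-1$, equivalently with $h^v_{x_i}(y)=-1$. Then $f_v(x_i)=n-i$ and $x_n=v$.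

**Step 2: bound the number of mispredicted steps.** Let
$$I_v=\{1\le i\le n-1:\ h^v_{x_i}\ne\mathrm{Pred}(x_{i-1},x_i,h^v_{x_{i-1}})\}.$$
By Lemma 5, $G_v$ is non-decreasing along $x_0,\dots,x_{n-1}$ and increases by at least $s/D$ at each $i\in I_v$. By (3) for $x_{n-1}\neq v$,
$$|I_v|\cdot\frac sD\le G_v(x_{n-1})-G_v(x_0)\le1-\frac2D-G_v(o),\qquad\text{so}\qquad|I_v|\le\frac{D-2-D\,G_v(o)}{s}.$$
If $v$ is counted in the lemma, then $|I_v|<k+1$, so $|I_v|\le k$.

**Step 3: recover $v$.** We claim that, given $o$ and $n$, the data $\big(h^v_{x_0},\ I_v,\ (h^v_{x_i})_{i\in I_v}\big)$ determine $v$. Suppose $x_i$ and $h^v_{x_i}$ are known for some $i\le n-1$. Then $x_{i+1}$ is the least neighbor $y$ of $x_i$ with $h^v_{x_i}(y)=-1$, so it is known. If $i+1\le n-1$, then $h^v_{x_{i+1}}$ is read from the data when $i+1\in I_v$, and otherwise it equals $\mathrm{Pred}(x_i,x_{i+1},h^v_{x_i})$, which can be computed without knowing $v$. By induction we reach $x_n=v$.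

**Step 4: count the data.** By (1) there are at most $n^k$ possible sets $I_v$. For a given set, the told pictures are at most $k+1$ in number. When a picture at $x_i$ is told, $x_i$ is already determined by the earlier part of the data, so there are at most $3^D$ possibilities for it. The total is at most $3^{D(k+1)}n^k$. $\square$

**Proof of Theorem 1.** Lemma 6 has to be applied with a $k$ that admits every $v\in S(o,n)$. Since $G_v(o)\ge-1$, we have $D-2-DG_v(o)\le2D-2$, and $s\ge1$, so $(D-2-DG_v(o))/s\le 2D-2<2D-1$ for all of them. With $k=2D-2$,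
$$|S(o,n)|\le3^{D(2D-1)}\,n^{2D-2}.$$
Summing over $1\le n\le r$, with each term at most $3^{D(2D-1)}r^{2D-2}$, and adding $1$ for $o$, gives $|B(o,r)|\le1+3^{D(2D-1)}r^{2D-1}$. $\blacksquare$

## 7. Negative drift averages out: better exponents

**Theorem 2.** Under the hypotheses of Theorem 1 there is $C=C(D)$ such that for all $o\in V$ and integers $r\ge1$:

- $|B(o,r)|\le C\,r^{D-1}$;
- if $G$ is bipartite, $|B(o,r)|\le C\,r^{\lfloor D/2\rfloor}$, and the exponent $\lfloor D/2\rfloor$ is sharp for every $D\ge2$.

No claim is made that $D-1$ is sharp in the non-bipartite case.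

The proof of Theorem 1 paid for the possibility $G_v(o)=-1$, which allows the drift to rise by nearly $2$. If $G_v(o)\ge0$, the rise is at most $1-\frac2D$, and the exponent drops. We cannot rule out negative drift from one $o$, but on a ball around $v$ the drift toward $v$ sums to something non-negative. So we count pairs.

**Step 1: count the vertices with non-negative drift.** Let $K=\lfloor(D-2)/s\rfloor$, $\kappa=K+1$ and $A=3^{D(K+1)}$. Then $\kappa=D-1$ if $s=1$ and $\kappa=\lfloor D/2\rfloor$ if $s=2$; in both cases $\kappa\ge1$. If $G_v(x)\ge0$, then $(D-2-DG_v(x))/s\le(D-2)/s<K+1$. Lemma 6 with $k=K$ and base point $x$ gives, for all $x\in V$ and $n\ge1$,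
$$\#\{v\in S(x,n):G_v(x)\ge0\}\le A\,n^{\kappa-1}.\tag{5}$$

**Step 2: show that a fixed proportion of $x\in B(v,m)$ has non-negative drift toward $v$.** For $m\ge1$,
$$\sum_{x\in B(v,m)}\deg(x)G_v(x)=\sum_{x\in B(v,m)}\sum_{y\sim x}\big(f_v(y)-f_v(x)\big).$$
An edge with both ends in $B(v,m)$ appears twice, with opposite signs, and cancels. An edge leaving the ball goes from $S(v,m)$ to $S(v,m+1)$ and contributes $1$. So the sum is the number of such edges, and it is $\ge0$. Each summand $\deg(x)G_v(x)=a_v(x)-t_v(x)$ is an integer of absolute value at most $D$. With $N_-$ and $N_+$ the numbers of $x\in B(v,m)$ with negative and positive drift, we get $0\le DN_+-N_-$, so $N_-\le DN_+$ and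
$$|B(v,m)|\le(D+1)\,\#\{x\in B(v,m):G_v(x)\ge0\}.\tag{6}$$

**Step 3: count pairs $(v,x)$ in two ways.** Fix $o$, write $b(r)=|B(o,r)|$, and let $r\ge1$ be an integer. For $v\in B(o,r)$ we have $B(o,r)\subset B(v,2r)\subset B(o,3r)$. By (6) with $m=2r$,
$$b(r)^2\le\sum_{v\in B(o,r)}|B(v,2r)|\le(D+1)\sum_{v\in B(o,r)}\#\{x\in B(v,2r):G_v(x)\ge0\}.$$
All these $x$ lie in $B(o,3r)$. We exchange the order of summation, let $v$ range over all of $V$, and apply (5), with one extra term for $v=x$:
$$b(r)^2\le(D+1)\sum_{x\in B(o,3r)}\#\{v:d(v,x)\le2r,\ G_v(x)\ge0\}\le(D+1)\,b(3r)\Big(1+\sum_{n=1}^{2r}A\,n^{\kappa-1}\Big).$$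
The last bracket is at most $1+A(2r)^\kappa\le2A(2r)^\kappa$. So
$$b(r)^2\le C_1r^\kappa\,b(3r),\qquad C_1=2^{\kappa+1}A(D+1).\tag{7}$$

**Step 4: turn (7) into a bound on $b(r)$, with Theorem 1 as an a priori bound.** Put $\alpha(r)=b(r)/r^\kappa$ and $C_2=3^\kappa C_1$. Dividing (7) by $C_1 3^\kappa r^{2\kappa}$ gives $\alpha(3r)\ge\alpha(r)^2/C_2$. Suppose $\alpha(r_0)=qC_2$ with $q>1$ for some integer $r_0\ge1$. If $\alpha(3^jr_0)\ge C_2q^{2^j}$, then $\alpha(3^{j+1}r_0)\ge C_2q^{2^{j+1}}$; so by induction this lower bound holds for all $j\ge0$. It grows doubly exponentially in $j$. But Theorem 1 gives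
$$\alpha(3^jr_0)\le b(3^jr_0)\le\big(1+3^{D(2D-1)}\big)(3^jr_0)^{2D-1},$$
which grows only exponentially in $j$. For large $j$ this is a contradiction. Hence $b(r)\le C_2r^\kappa$ for all integers $r\ge1$. The constant $C_2$ depends only on $D$ and $s\in\{1,2\}$, so taking the larger of its two values gives a constant depending only on $D$. This proves both upper bounds.

**Step 5: exhibit bipartite graphs that attain the exponent.** For even $D$ take $\mathbb Z^{D/2}$, and for odd $D$ the Cartesian product $\mathbb Z^{(D-1)/2}\times K_2$, with standard generators; the latter is a Cayley graph of $\mathbb Z^{(D-1)/2}\times\mathbb Z/2$. They are $D$-regular, and bipartite by the parity of the coordinate sum. They are Cayley graphs of abelian groups, so translation by $y-x$ maps $P_x$ to $P_y$ and moves every point by $d(x,y)=1$. Thus $\mathcal W_1(P_x,P_y)\le1$ on every edge. With $m=\lfloor D/2\rfloor$, the ball of radius $r$ around the identity contains all points of $\mathbb Z^m$ (with trivial $K_2$-coordinate if $D$ is odd) whose coordinates are at most $\lfloor r/m\rfloor$ in absolute value. These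 number $(2\lfloor r/m\rfloor+1)^m\ge(r/m)^m$. So the exponent $\lfloor D/2\rfloor$ cannot be lowered. $\blacksquare$

## 8. Kernels without laziness, reversibility or uniformity

The argument for Theorem 1 used little of the lazy walk: steps of length at most $1$, a lower bound on the mass at each neighbor, and $\mathcal W_1\le1$ on edges.

**Theorem 3.** Let $G$ be a connected locally finite graph, $\varepsilon>0$, and $P$ a Markov kernel on $V$ with $P(x,\cdot)$ supported in $B(x,1)$, $P(x,y)\ge\varepsilon$ for every edge, and $\mathcal W_1(P(x,\cdot),P(y,\cdot))\le1$ for every edge. Then $|B(o,r)|\le C(\varepsilon)\,r^{\lfloor2/\varepsilon\rfloor+1}$ for all $o$ and all integers $r\ge1$.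

*Proof.* **Step 1: set up drift and prediction when $P(y,y)$ may vanish.** Since $\varepsilon\deg x\le1$, all degrees are at most $1/\varepsilon$. Put $g_v=Pf_v-f_v$, which lies in $[-1,1]$ because steps have length at most $1$. Fix optimal couplings $\pi_{x,y}$ of $P_x$ and $P_y$ for adjacent $x,y$; they exist because supports are finite, and they are supported in $B(x)\times B(y)$. Local pictures $h^v_x$ on $B(x)$ are as before, and there are at most $3^{\deg x}\le3^{1/\varepsilon}$ of them for given $x$. If $P(y,y)=0$, nothing is matched with $y$, so the old formula would be a maximum over the empty set at $w=y$. We therefore define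
$$\mathrm{Pred}(x,y,h)(w)=\max\{h(u)-d(u,w)+1:\pi_{x,y}(u,w)>0\}\quad(w\in N(y)),\qquad\mathrm{Pred}(x,y,h)(y)=0.$$
For $w\in N(y)$ the maximum is over a non-empty set because $P_y(w)\ge\varepsilon>0$, and at $y$ the value $0$ is the true value of $h^v_y$. So a prediction can fail only on $N(y)$.

**Step 2: redo Lemma 5.** Let $x\sim y$ with $f_v(y)=f_v(x)-1$, and let $\delta(u,w)=d(u,w)-(f_v(u)-f_v(w))$, a non-negative integer. Then
$$\sum\pi_{x,y}\,\delta=\mathcal W_1(P_x,P_y)-\big(Pf_v(x)-Pf_v(y)\big)\le1-\big(1+g_v(x)-g_v(y)\big)=g_v(y)-g_v(x).$$
So $g_v(y)\ge g_v(x)$. As in Step 3 of Lemma 5, for $w\in N(y)$ the difference between $h^v_y(w)$ and $\mathrm{Pred}(x,y,h^v_x)(w)$ is $\min\{\delta(u,w):\pi_{x,y}(u,w)>0\}$. If it is non-zero, then $\delta(u,w)\ge1$ for all $u$ matched with $w$, and $g_v(y)-g_v(x)\ge P_y(w)\ge\varepsilon$.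

**Step 3: redo the coding.** For $v\in S(o,n)$ define $x_0,\dots,x_n$ and $I_v$ as in Lemma 6. Then $\varepsilon|I_v|\le g_v(x_{n-1})-g_v(x_0)\le2$, so $|I_v|\le k:=\lfloor2/\varepsilon\rfloor$ for every $v$. The recovery in Step 3 of Lemma 6 uses only the local pictures, the order on $V$ and $\mathrm{Pred}$, so it applies word for word. There are at most $n^k$ sets $I_v$ by (1), and at most $k+1$ told pictures with at most $3^{1/\varepsilon}$ values each. So $|S(o,n)|\le3^{(k+1)/\varepsilon}n^k$. Summing over $1\le n\le r$ and adding $1$ for $o$, we get $|B(o,r)|\le\big(1+3^{(k+1)/\varepsilon}\big)r^{k+1}$. $\blacksquare$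

## 9. Exponential growth when degrees are unbounded

In Lemma 5 the size of a jump was $s/D$, which is useless without a degree bound. The bound cannot be dropped from the result either.

**Proposition 4.** There is a connected locally finite graph of unbounded degree with non-negative Ollivier–Ricci curvature and exponential growth.

*Proof.* **Step 1: build the graph.** Let $V=\bigsqcup_{n\ge0}L_n$ with $|L_n|=2^n$. Join every vertex of $L_n$ to every vertex of $L_{n+1}$, and add no other edges. Write $L_0=\{o\}$. Then $o$ has degree $2$, and for $n\ge1$ a vertex of $L_n$ has degree $2^{n-1}+2^{n+1}=5\cdot2^{n-1}$.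

**Step 2: compute the lazy walk.** For $x\in L_n$ with $n\ge1$, a fraction $\frac15$ of the neighbors lies in $L_{n-1}$ and $\frac45$ in $L_{n+1}$. So $P_x$ has mass $\frac12$ at $x$, mass $\frac1{10}$ uniform on $L_{n-1}$ and mass $\frac4{10}$ uniform on $L_{n+1}$. The measure $P_o$ has mass $\frac12$ at $o$ and mass $\frac12$ uniform on $L_1$.

**Step 3: transport at cost exactly $1$ on every edge.** Every edge joins some $x\in L_n$ to some $y\in L_{n+1}$, and $P_y$ has mass $\frac12$ at $y$, $\frac1{10}$ uniform on $L_n$ and $\frac4{10}$ uniform on $L_{n+2}$. If $n\ge1$, move the mass $\frac12$ at $x$ to $y$, the mass $\frac1{10}$ on $L_{n-1}$ to $L_n$, and the mass $\frac4{10}$ on $L_{n+1}$ to $L_{n+2}$. If $n=0$, move the mass $\frac12$ at $o$ to $y$; of the mass $\frac12$ on $L_1$, move $\frac1{10}$ to $o$ and $\frac4{10}$ to $L_2$. Consecutive levels are completely joined, so every unit of mass moves distance exactly $1$, however it is distributed within the levels. Hence $\mathcal W_1(P_x,P_y)\le1$.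

**Step 4: count.** The ball $B(o,r)$ is $L_0\cup\dots\cup L_r$, so $|B(o,r)|=2^{r+1}-1$. $\blacksquare$
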